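# Counts of indecomposable parabolic bundles on $\mathbb P^1$ that see the position of the points

Throughout, $k=\mathbb F_q$ is a finite field and $X,Y$ are homogeneous coordinates on $\mathbb P^1=\mathbb P^1_k$. These textbook facts are used freely. The space $H^0(\mathcal O(d))$ consists of the binary forms of degree $d$ in $X,Y$ and has dimension $\max(d+1,0)$; the space $H^1(\mathcal O(d))$ has dimension $\max(-d-1,0)$. Over any field, every vector bundle on $\mathbb P^1$ is a direct sum of line bundles $\mathcal O(d)$, and the multiset of the $d$'s is unique (Grothendieck). In particular a direct summand of $\bigoplus_i\mathcal O(b_i)^{m_i}$ is again of the form $\bigoplus_i\mathcal O(b_i)^{m_i'}$.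

## 1. Lines in the fibres of $\mathcal O(b_1)\oplus\mathcal O(b_2)$

Fix a vector bundle and some points of $\mathbb P^1$, and decorate the fibres at these points with flags. In how many essentially different and indecomposable ways can this be done, and does the number depend on where the points are?

**Definition (parabolic structure).** Let $D=\mathfrak a_1+\dots+\mathfrak a_r$ be a reduced divisor, that is, a sum of distinct closed points. A parabolic structure on a bundle $\mathcal E$ of rank $n$ is a choice, for each $i$, of a non-increasing sequence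
$$\mathcal E(\mathfrak a_i)=E_{i0}\supseteq E_{i1}\supseteq\cdots$$
of $k(\mathfrak a_i)$-subspaces of the fibre, with finitely many non-zero terms. The flag at $\mathfrak a_i$ has type $\mu=(\mu_1,\mu_2,\dots)$, a partition of $n$, if $\dim E_{ij}=n-\sum_{h\le j}\mu_h$ for all $j$. Isomorphisms are bundle isomorphisms that preserve the flags. The structure is decomposable if $\mathcal E=\mathcal E'\oplus\mathcal E''$ with both summands non-zero and every $E_{ij}$ is the direct sum of its intersections with the fibres of $\mathcal E'$ and $\mathcal E''$. It is **geometrically indecomposable** if it stays indecomposable after extension of scalars to $\overline{\mathbb F}_q$.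

For $n=2$ a flag of type $(2)$ is no data at all, and a flag of type $(1,1)$ is a line in the fibre.

The word "geometrically" matters. Take $\mathcal E=\mathcal O^2$, let $\mathfrak a$ be a point of degree $2$, and take the line spanned by $(1,x)$ with $x\in\mathbb F_{q^2}\setminus\mathbb F_q$. Over $k$ the only rank one summands of $\mathcal O^2$ are $\mathcal O v$ with $v\in k^2$, and $(1,x)$ is not proportional to such a $v$, so the structure is indecomposable. Over $\overline{\mathbb F}_q$ the point splits into two points with the distinct lines $\langle(1,x)\rangle,\langle(1,x^q)\rangle$, and $\mathcal O^2$ is the sum of the two corresponding constant line subbundles, so the structure decomposes.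

**Proposition 1.** Let $\mathcal E=\mathcal O(b_1)\oplus\mathcal O(b_2)$ with $b:=b_1-b_2>0$. Prescribe type $(1,1)$ at the points of a subset $D_1$ of the support of $D$, and type $(2)$ at the others. The number of isomorphism classes of geometrically indecomposable parabolic structures on $\mathcal E$ of this type is
$$\sum_{\mathcal I}\frac{q^{\,i-b-1}-1}{q-1},\qquad i=i(\mathcal I)=\sum_{\mathfrak a\in\mathcal I}\deg\mathfrak a, \tag{1}$$
the sum being over the subsets $\mathcal I\subseteq D_1$ with $i\ge b+2$.

*Proof.* **Step 1: coordinates on the set of structures.** At $\mathfrak a\in D_1$ the datum is a line in $\mathcal E(\mathfrak a)$ over $k(\mathfrak a)$. Let $\mathcal I$ be the set of those $\mathfrak a\in D_1$ where it differs from $\mathcal O(b_1)(\mathfrak a)$. For $\mathfrak a\in\mathcal I$ the line is the graph of a unique $x_{\mathfrak a}\in\mathrm{Hom}(\mathcal O(b_2),\mathcal O(b_1))(\mathfrak a)\cong k(\mathfrak a)$. So a structure is a pair $(\mathcal I,(x_{\mathfrak a})_{\mathfrak a\in\mathcal I})$.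

**Step 2: the action of automorphisms.** Since $\mathrm{Hom}(\mathcal O(b_1),\mathcal O(b_2))=H^0(\mathcal O(-b))=0$, an automorphism is $(y_1,y_2)\mapsto(t_1y_1+uy_2,\ t_2y_2)$ with $t_1,t_2\in k^*$ and $u\in H^0(\mathcal O(b))$. It preserves $\mathcal O(b_1)$, hence $\mathcal I$, and acts by $x_{\mathfrak a}\mapsto(t_1x_{\mathfrak a}+u(\mathfrak a))/t_2$. So the classes with given $\mathcal I$ are the orbits of $k^*$, acting by scalars, on
$$\mathrm{coker}\Bigl(H^0(\mathcal O(b))\to\bigoplus_{\mathfrak a\in\mathcal I}k(\mathfrak a)\Bigr)=H^1\Bigl(\mathcal O\bigl(b-\textstyle\sum_{\mathcal I}\mathfrak a\bigr)\Bigr).$$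
The equality comes from the sequence $0\to\mathcal O(b-\sum_{\mathcal I}\mathfrak a)\to\mathcal O(b)\to\bigoplus_{\mathcal I}k(\mathfrak a)\to0$ and $H^1(\mathcal O(b))=0$. The dimension is $\max(i-b-1,0)$.

**Step 3: which classes are geometrically indecomposable.** Suppose the structure decomposes over $\overline k$. The summands are isomorphic to $\mathcal O(b_1)$ and $\mathcal O(b_2)$, and after an automorphism they are the standard ones. Each given line is the sum of its intersections with the two fibres, so it is one of these fibres. At a point of $\mathcal I$ (over $\overline k$: a point above $\mathcal I$) it is not the fibre of $\mathcal O(b_1)$, so it is that of $\mathcal O(b_2)$, and $x=0$ there. Thus the class of $x$ is $0$ over $\overline k$. The cokernel commutes with field extension, so the class is $0$ over $k$. Conversely, if the class is $0$, an automorphism makes all $x_{\mathfrak a}=0$, every line is a fibre of a standard summand, and the structure decomposes.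

**Step 4: the count.** The group $k^*$ acts freely on non-zero classes, so a given $\mathcal I$ contributes $(q^{i-b-1}-1)/(q-1)$ if $i\ge b+2$, and $0$ otherwise. $\square$

By hand, with $b=1$ and three rational points: $x\in k^3$ modulo the $2$-dimensional space of values of linear forms leaves a line, with one non-zero $k^*$-orbit; the count is $1$. With four rational points we get $4$ from the $3$-element sets and $1+q$ from the full set, so $q+5$. If two of the four points are replaced by one point of degree $2$, the sets $\mathcal I$ with $i\ge3$ are two of degree $3$ and one of degree $4$, and the count is $2+(1+q)=q+3$. The positions of the points do not enter.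

## 2. Characters of $S_{\boldsymbol\mu}$ and the conjectured formula

The numbers $q+5$ and $q+3$ differ because the points have different degrees. A conjecture from Emmanuel Letellier, "Higgs bundles and indecomposable parabolic bundles over the projective line", arXiv:1609.04875 (2016), organizes this dependence by characters. For $b_1>\dots>b_f$ in $\mathbb Z$ and $\mathbf m\in\mathbb Z_{\ge0}^f$ put
$$\mathcal E^{\mathbf b;\mathbf m}=\bigoplus_{i=1}^f\mathcal O(b_i)^{m_i},\qquad n=\sum_im_i .$$
Let $\boldsymbol\mu=(\mu^1,\dots,\mu^l)$ be a tuple of partitions of $n$. Its stabilizer in $\mathfrak S_l$ is $S_{\boldsymbol\mu}=\prod_{i=1}^s\mathfrak S_{l_i}$, where $l_1,\dots,l_s$ are the multiplicities of the distinct partitions $\mu^{h_1},\dots,\mu^{h_s}$ in $\boldsymbol\mu$. Cycle types of elements of $S_{\boldsymbol\mu}$ are elements $\boldsymbol\lambda=(\lambda^1,\dots,\lambda^s)$ of $\mathcal P_{\boldsymbol\mu}=\mathcal P_{l_1}\times\dots\times\mathcal P_{l_s}$, with $\mathcal P_m$ the set of partitions of $m$. A reduced divisor $D$ is compatible with $\boldsymbol\lambda$ if $D=\sum_{i,j}\mathfrak a_{i,j}$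 with distinct closed points such that $\deg\mathfrak a_{i,j}=\lambda^i_j$; this labelling is part of the data. Then $\mathcal A^{\mathcal E^{\mathbf b;\mathbf m}}_{\boldsymbol\mu,\boldsymbol\lambda,D}(q)$ is the number of isomorphism classes of geometrically indecomposable parabolic structures on $\mathcal E^{\mathbf b;\mathbf m}$ of type $\mu^{h_i}$ at $\mathfrak a_{i,j}$ for all $i,j$.

For example, for $\boldsymbol\mu=((1,1),(1,1),(1,1),(2))$ we have $S_{\boldsymbol\mu}=\mathfrak S_3\times\mathfrak S_1$. A divisor compatible with $((2,1),(1))$ has a point of degree $2$ and a rational point, both of type $(1,1)$, and a rational point of type $(2)$.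

Let $\mathcal Ch(S_{\boldsymbol\mu})$ be the ring of integer combinations of irreducible characters, and $\mathcal Ch(S_{\boldsymbol\mu})^+$ the subset of those with non-negative coefficients (zero included). For $P(t)\in\mathcal Ch(S_{\boldsymbol\mu})[t]$ let $P_w(t)$ be obtained by evaluating the coefficients at $w$.

**Conjecture.** For fixed $\mathbf b,\mathbf m,\boldsymbol\mu$ there is $A^{\mathbf b;\mathbf m}_{\boldsymbol\mu}(t)\in\mathcal Ch(S_{\boldsymbol\mu})[t]$ with coefficients in $\mathcal Ch(S_{\boldsymbol\mu})^+$ such that, for every finite field $\mathbb F_q$, every $\boldsymbol\lambda\in\mathcal P_{\boldsymbol\mu}$ and every reduced $D$ compatible with $\boldsymbol\lambda$,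
$$\mathcal A^{\mathcal E^{\mathbf b;\mathbf m}}_{\boldsymbol\mu,\boldsymbol\lambda,D}(q)=A^{\mathbf b;\mathbf m}_{\boldsymbol\mu,w}(q)\quad\text{for any }w\in S_{\boldsymbol\mu}\text{ of cycle type }\boldsymbol\lambda .$$

**Theorem B.** Let $f=2$, $b_1>b_2$, $b=b_1-b_2$, $\mathbf m=(1,1)$. Let $\boldsymbol\mu$ consist of $l_1$ copies of $(1,1)$ and $l_2$ copies of $(2)$. Let $\chi_i$ be the permutation character of $\mathfrak S_{l_1}$ on $i$-element subsets of $\{1,\dots,l_1\}$, inflated to $S_{\boldsymbol\mu}$. Then the conjecture holds with
$$A^{\mathbf b;\mathbf m}_{\boldsymbol\mu}(t)=\sum_{i=b+2}^{l_1}\chi_i\cdot\bigl(1+t+\dots+t^{\,i-b-2}\bigr).\tag{2}$$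

*Proof.* Let $w$ have cycle type $\boldsymbol\lambda$ and let $D$ be compatible with $\boldsymbol\lambda$. The closed points of type $(1,1)$ correspond to the cycles of the $\mathfrak S_{l_1}$-component of $w$, degree matching length. So the sets $\mathcal I$ in Proposition 1 with $i(\mathcal I)=i$ correspond to unions of cycles with $i$ elements in total, that is, to $w$-stable $i$-subsets of $\{1,\dots,l_1\}$. There are $\chi_i(w)$ of them. Since $(q^{i-b-1}-1)/(q-1)=1+q+\dots+q^{i-b-2}$, formula (1) is (2) evaluated at $w$ and $t=q$. The coefficients are sums of permutation characters, hence lie in $\mathcal Ch(S_{\boldsymbol\mu})^+$. $\square$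

For $b=1$, $l_1=4$ this is $\chi_3+\chi_4(1+t)$. A transposition fixes two $3$-subsets, which gives $q+3$ as above.

## 3. Splitting types compare positions: the statement for eleven points

Why did the positions of the points play no role? They entered only through $h^1(\mathcal O(b-\sum_{\mathcal I}\mathfrak a))$, and the isomorphism class of a line bundle on $\mathbb P^1$ depends only on its degree. For rank two this is no longer so. For distinct points $a_i\in\mathbb P^1(k)$ ($i\in S$) and lines $W_i\subset k^2$ put
$$F_S(W)=\{s\in\mathcal O^2:\ s(a_i)\in W_i\text{ for }i\in S\},$$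
a bundle of rank $2$ and degree $-|S|$. Its global sections are the constant vectors in $\bigcap_{i\in S} W_i$. For $|S|=2$ it is $\mathcal O\oplus\mathcal O(-2)$ if $W_1=W_2$ and $\mathcal O(-1)^2$ if not. For $|S|=4$ and four distinct lines, Lemma 2 below shows that $F_S(W)\cong\mathcal O(-1)\oplus\mathcal O(-3)$ exactly when some projective isomorphism $\mathbb P^1\to\mathbb P(k^2)$ sends each $a_i$ to $W_i$. So a splitting type can compare the cross-ratio of the points with that of the lines.

Now try to prove the conjecture in general for rational points. By Burnside's lemma, the number of all parabolic structures up to isomorphism is the average over $g\in\mathrm{Aut}(\mathcal E)$ of the number of flags stable under all $g(a_i)$. So positions matter only through the joint distribution of the matrices $g(a_1),\dots,g(a_r)$. For the nilpotent endomorphisms of $\mathcal O(b_1)\oplus\mathcal O(b_2)$ this distribution is harmless. Such an endomorphism is a form $u\in H^0(\mathcal O(b))$, the number of $u$ vanishing on a given set $S$ of the points is $q^{\max(b+1-|S|,0)}$, and inclusion–exclusion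 gives the distribution of the zero pattern. Likewise, entries of degree $d\ge r-1$ take all $r$-tuples of values equally often. The argument stops at an entry of degree $d<r-1$. Its values at the $r$ points satisfy linear relations with coefficients that depend on the points, and the conditions on the matrices are not linear; for instance a product of two blocks may have to vanish at $a_i$. We build such a situation on purpose.

Put
$$\mathbf b=(17,15,11,9,4,-1,-3),\qquad\mathbf m=(1,1,1,1,2,1,1),\qquad n=8,\qquad l=11.$$
For an $11$-tuple $D=(a_1,\dots,a_{11})$ of distinct points of $\mathbb P^1(k)$, for $0\ne\mathbf m'\le\mathbf m$ (componentwise) and an $11$-tuple $\boldsymbol\mu$ of partitions of $|\mathbf m'|$, let $\mathcal A(\mathbf m',\boldsymbol\mu;q,D)$ be the number of isomorphism classes of geometrically indecomposable parabolic structures on $\mathcal E^{\mathbf b;\mathbf m'}$ of type $\mu^i$ at $a_i$.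

Let $q\ge11$. Choose $c,d,e\in\mathbb F_q$ with $c\notin\{0,1\}$; $d\notin\{0,1,c\}$ and $d^2\ne c$; $e\notin\{0,1,c,d,c/d\}$. At most five values are excluded at each step, so this is possible. Choose distinct $a_7,\dots,a_{11}$ in $\mathbb P^1(\mathbb F_q)\setminus\{0,\infty,1,c,d,c/d,e\}$, which is possible since $q+1-7\ge5$. Put
$$D^\circ=(0,\infty,1,c,d,\tfrac cd,a_7,\dots,a_{11}),\qquad D^\bullet=(0,\infty,1,c,d,e,a_7,\dots,a_{11}).$$
The points of $D^\circ$ are distinct, because $c/d=1$ iff $d=c$, $c/d=c$ iff $d=1$, and $c/d=d$ iff $d^2=c$. The points of $D^\bullet$ are distinct by construction.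

**Theorem A.** For every prime power $q\ge11$ there are $0\ne\mathbf m'\le\mathbf m$ and an $11$-tuple $\boldsymbol\mu$ of partitions of $|\mathbf m'|\le8$ with $\mathcal A(\mathbf m',\boldsymbol\mu;q,D^\circ)\ne\mathcal A(\mathbf m',\boldsymbol\mu;q,D^\bullet)$.

**Corollary.** The conjecture is false. There is one fixed triple $(\mathbf b,\mathbf m',\boldsymbol\mu)$ for which, in the case $w=1$, no function of $q$ whatsoever gives the count.

*Proof of the Corollary from Theorem A.* For $w=1$ all $\lambda^i=(1^{l_i})$, and the conjecture would give $\mathcal A(\mathbf m',\boldsymbol\mu;q,D)=A_{\boldsymbol\mu,1}(q)$ for every $D$ made of rational points. There are finitely many pairs $(\mathbf m',\boldsymbol\mu)$ and infinitely many prime powers $q\ge11$, so one pair satisfies the inequality of Theorem A for infinitely many $q$. For such a $q$ the count takes two values. $\square$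

So the failure is independent of positivity and polynomiality. It occurs already for rational points and when a single point is moved. The proof does not exhibit $(\mathbf m',\boldsymbol\mu)$; it shows that a pair exists in a finite list. The bounds $n\le8$, $l=11$ are not claimed to be optimal.

The plan: §4 sets up a count of six lines in $k^2$ that sees the positions of $a_1,\dots,a_6$; §5 realizes it as a count of nilpotent endomorphisms of $\mathcal E^{\mathbf b;\mathbf m}$; §§6–8 show that if all $\mathcal A(\mathbf m',\boldsymbol\mu;q,\cdot)$ agreed for $D^\circ$ and $D^\bullet$, then all such nilpotent counts would agree as well.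

## 4. Six lines in $k^2$ and three quadratic forms

Let $a_1,\dots,a_6\in\mathbb P^1(k)$ be distinct, write $1234$ for $\{1,2,3,4\}$ and so on, and let $M(D)$ be the number of six-tuples of lines $W=(W_1,\dots,W_6)$ in $k^2$ with
$$F_S(W)\cong\mathcal O(-1)\oplus\mathcal O(-3)\qquad\text{for }S=1234,\ 1256,\ 3456.\tag{3}$$

**Lemma 2.** Let $|S|=4$. Then $F_S(W)\cong\mathcal O(-1)\oplus\mathcal O(-3)$ if and only if $W$ is not constant on $S$ and there is $0\ne s\in k^2\otimes H^0(\mathcal O(1))$ with $s(a_i)\in W_i$ for $i\in S$. In that case $s$ is unique up to scalars, and one of the following holds.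

* (M) $s$ vanishes nowhere; it defines an isomorphism $\mathbb P^1\to\mathbb P(k^2)$, $W_i=\langle s(a_i)\rangle$ for $i\in S$, and these four lines are distinct.
* (C) $s=\ell v$ with a linear form $\ell$ and $v\in k^2$, and exactly three of the four lines are equal.

*Proof.* $F_S(W)$ is a subsheaf of $\mathcal O^2$ of rank $2$ and degree $-4$, so it is $\mathcal O\oplus\mathcal O(-4)$, $\mathcal O(-1)\oplus\mathcal O(-3)$ or $\mathcal O(-2)^2$. The first case occurs iff there is a non-zero constant section, iff $W$ is constant on $S$. The third is the case in which $F_S(W)(1)$ has no non-zero section, and sections of $F_S(W)(1)$ are the $s$ of the statement. Uniqueness: $h^0(\mathcal O\oplus\mathcal O(-2))=1$.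

The two components of $s$ are linear forms. If they are not proportional, they have no common zero and $s$ defines an isomorphism, which is (M). Otherwise $s=\ell v$. Then $W_i=\langle v\rangle$ whenever $\ell(a_i)\ne0$, that is, for all but at most one $i\in S$. As $W$ is not constant on $S$, exactly one line differs. $\square$

**Lemma 3.** If $W$ satisfies (3), then all three sets $S$ are of type (M).

*Proof.* The three sets are the unions of two of the pairs $\{1,2\},\{3,4\},\{5,6\}$. Suppose $S=A\cup B$, with pairs $A,B$, is of type (C). One pair does not contain the exceptional index; call it $A$. Then $W$ is constant on $A$, equal to $\langle v\rangle$, and exactly one index of $B$ has $W=\langle v\rangle$. Let $P$ be the third pair. On $A\cup P$ a value is repeated, so it is of type (C). Three equal values among its four indices include one from $A$, so they equal $\langle v\rangle$, and exactly one index of $P$ has $W=\langle v\rangle$. Hence on $B\cup P$ the value $\langle v\rangle$ occurs exactly twice. The values are not distinct, so (M) fails; and no value occurs three times,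 so (C) fails. This contradicts Lemma 2. $\square$

Let $g_{12},g_{34},g_{56}$ be quadratic forms with zeros $\{a_1,a_2\},\{a_3,a_4\},\{a_5,a_6\}$. They are pairwise coprime. For $s,s'\in k^2\otimes H^0(\mathcal O(1))$ let $s\wedge s'\in H^0(\mathcal O(2))$ be the determinant with columns $s,s'$.

**Lemma 4.** $M(D)$ is the number of triples $(s_1,s_2,s_3)$ of nowhere vanishing elements of $k^2\otimes H^0(\mathcal O(1))$, each taken modulo $k^*$, with
$$s_1\wedge s_2\in k\,g_{12},\qquad s_1\wedge s_3\in k\,g_{34},\qquad s_2\wedge s_3\in k\,g_{56}.\tag{4}$$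

*Proof.* Given $W$ with (3), let $s_1,s_2,s_3$ be the sections for $S=1234,1256,3456$. For $i=1,2$ both $s_1(a_i)$ and $s_2(a_i)$ span $W_i$, so the quadratic form $s_1\wedge s_2$ vanishes at $a_1,a_2$. The other pairs are treated in the same way. Conversely, let (4) hold. Define
$$W_i=\langle s_1(a_i)\rangle=\langle s_2(a_i)\rangle\ (i=1,2),\quad W_i=\langle s_1(a_i)\rangle=\langle s_3(a_i)\rangle\ (i=3,4),\quad W_i=\langle s_2(a_i)\rangle=\langle s_3(a_i)\rangle\ (i=5,6).$$
On each $S$ the lines are the values of one nowhere vanishing $s_j$, so they are distinct and $F_S(W)(1)$ has the section $s_j$. Lemma 2 gives (3). By the uniqueness of the sections the two constructions are inverse to each other. $\square$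

Let us see how many of the conditions (4) are needed before positions appear. A single $s_1$: it is an invertible $2\times2$ matrix up to scalars, so there are $|PGL_2(q)|=q^3-q$ choices. A pair with $s_1\wedge s_2\in kg_{12}$: choose coordinates with $g_{12}=XY$, and use the action of $GL_2(k)$ on $k^2$ to make $s_1=(X,Y)$. For $s_2=(\alpha X+\beta Y,\gamma X+\delta Y)$,
$$s_1\wedge s_2=\gamma X^2+(\delta-\alpha)XY-\beta Y^2,$$
so the condition is $\beta=\gamma=0$, and $\alpha,\delta\ne0$ modulo scalars leave $q-1$ choices. There are $(q^3-q)(q-1)$ pairs, wherever the points are. Two conditions are still blind. The third is not.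

Put $\varepsilon(D)=1$ if $g_{12},g_{34},g_{56}$ are linearly independent, and $\varepsilon(D)=0$ otherwise.

**Proposition 5.** $M(D)=(q^3-q)(1+\varepsilon(D))$.

*Proof.* **Step 1: normalize the points.** An automorphism of $\mathbb P^1$ pulls $F_S(W)$ for one set of points back to $F_S(W)$ for another, with the same $W$, and preserves splitting types; it changes the forms $g$ by a linear substitution, up to scalars. So neither side changes, and we may assume $a_1=0$, $a_2=\infty$, $a_3=1$ in the coordinate $X/Y$. Write $a_4=c$, $a_5=d$, $a_6=e$, which are distinct and different from $0,1,\infty$. Then we may take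
$$g_{12}=XY,\quad g_{34}=X^2-(1+c)XY+cY^2,\quad g_{56}=X^2-(d+e)XY+de\,Y^2 .$$
Modulo $XY$ the last two are $X^2+cY^2$ and $X^2+de\,Y^2$. Hence $\varepsilon(D)=1$ iff $de\ne c$.

**Step 2: normalize $s_1$.** The group $PGL_2(k)$ acts on the triples of Lemma 4 through $k^2$, and it is simply transitive on the classes of nowhere vanishing $s_1$. So $M(D)=(q^3-q)\cdot m$, where $m$ is the number of pairs of classes $(s_2,s_3)$ that fit with $s_1=(X,Y)$. By the computation above, $s_2=(X,\delta Y)$ up to scalars, with $\delta\ne0$, and $s_1\wedge s_2=(\delta-1)XY$.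

**Step 3: the case $\delta=1$.** Then $s_2=s_1$ and $s_1\wedge s_3\in kg_{34}\cap kg_{56}=0$. So $s_3$ is proportional to $s_1$ over $k(X,Y)$; by the formula for $s_1\wedge s_2$ applied to $s_3$, it is a constant multiple of $s_1$. This pair does satisfy (4). Contribution to $m$: $1$.

**Step 4: the case $\delta\ne1$.** Write $s_1\wedge s_3=\kappa g_{34}$. If $\kappa=0$, then $s_3$ is a constant multiple of $s_1$ and $s_2\wedge s_3$ is a non-zero multiple of $XY$, which is not in $kg_{56}$. So $\kappa\ne0$, and we scale $s_3$ to have $\kappa=1$. Then the formula for $s_1\wedge s_3$ shows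
$$s_3=(\alpha X-cY,\ X+(\alpha-1-c)Y)$$
for some $\alpha\in k$, and
$$s_2\wedge s_3=X\bigl(X+(\alpha-1-c)Y\bigr)-\delta Y(\alpha X-cY)=X^2+\bigl((1-\delta)\alpha-1-c\bigr)XY+c\delta\,Y^2 .$$
This lies in $kg_{56}$ iff it equals $g_{56}$, that is, iff
$$c\,\delta=de\qquad\text{and}\qquad(1-\delta)\alpha=1+c-d-e .$$
So $\delta=de/c$, which is non-zero. It differs from $1$ iff $de\ne c$, and then $\alpha$ is uniquely determined. The resulting $s_3$ vanishes nowhere, because a zero of $s_3$ would be a common zero of $s_1\wedge s_3=g_{34}$ and $s_2\wedge s_3=g_{56}$. Contribution to $m$: $1$ if $de\ne c$, and $0$ if $de=c$. $\square$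

The involution $z\mapsto c/z$ exchanges $0,\infty$ and exchanges $1,c$. It exchanges $d,e$ exactly when $de=c$. So $\varepsilon(D)=0$ says that the three pairs belong to one involution.

## 5. A bundle of rank eight whose nilpotent endomorphisms count the six lines

The aim is to find local conditions on nilpotent endomorphisms of $\mathcal E^{\mathbf b;\mathbf m}$ that force the six lines of §4 to appear. For conjugation invariant sets $C_1,\dots,C_{11}$ of nilpotent $8\times8$ matrices over $k$, put
$$N(D)=\#\{\theta\in\mathrm{End}(\mathcal E^{\mathbf b;\mathbf m})\text{ nilpotent}:\ \theta(a_i)\in C_i,\ i=1,\dots,11\}.$$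
In this section we take

* $C_1=C_2=\{\theta^2=0,\ \mathrm{rk}\,\theta\le3\}$;
* $C_3=C_4=\{\theta^3=0\}$;
* $C_5=C_6=\{\mathrm{rk}\,\theta^2\le2\}$;
* $C_7=\{\mathrm{rk}\,\theta^3=2\}$;
* $C_8=\dots=C_{11}=\{0\}$.

All are stable under multiplication by $k^*$.

**Proposition 6.** There is a number $C(q)>0$, depending only on $q$, such that $N(D)=C(q)\,M(D)$ for every $D=(a_1,\dots,a_{11})$ of distinct points of $\mathbb P^1(k)$.

The proof fills this section.

**Step 1: the conditions at $a_8,\dots,a_{11}$ make $\theta$ block triangular.** Put
$$V_0=\mathcal O(-1)\oplus\mathcal O(-3),\quad V_1=\mathcal O^2,\quad V_2=\mathcal O(3)\oplus\mathcal O(1),\quad V_3=\mathcal O(5)\oplus\mathcal O(3).$$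
Then $\mathcal E^{\mathbf b;\mathbf m}=\bigoplus_{t=0}^3V_t(4t)$. Let $g_0\in H^0(\mathcal O(4))$ have divisor $a_8+\dots+a_{11}$. The conditions at these points say $\theta=g_0\theta'$ with components $\theta'_{ts}\in H^0(\mathcal Hom(V_s,V_t)(4(t-s-1)))$, from block $s$ to block $t$. For $t=s$ all degrees are $\le2-4<0$. For $t<s$ all degrees are $\le0-8<0$, since then no summand of $V_t$ has larger degree than a summand of $V_s$. So $\theta'_{ts}=0$ for $t\le s$; hence $\theta$ is strictly block triangular and automatically nilpotent. Write
$$X_t:=\theta'_{t,t-1}\in\mathrm{Hom}(V_{t-1},V_t)\quad(t=1,2,3),\qquad Z=(Z_{20},Z_{31},Z_{30})$$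
for the components with $t=s+1$ and with $t\ge s+2$.

**Step 2: the long blocks are free.** The smallest degrees in $Z_{20},Z_{31},Z_{30}$ are $1+1+4=6$, $3-0+4=7$ and $3+1+8=12$. All are $\ge6$, so evaluation of $Z$ at the seven points $a_1,\dots,a_7$ is surjective, and its kernel has an order $K$ that depends only on $q$.

Fix $i\le7$. Trivialize the fibre of $\mathcal O(4)$ at $a_i$ and use the powers of this trivialization to identify $V_t(4t)(a_i)$ with $V_t(a_i)$. Then $\theta(a_i)$ is $\theta'(a_i)=X(a_i)+Z(a_i)$ times the non-zero scalar given by $g_0(a_i)$, the same scalar for all blocks. As $C_i$ is stable under scalars,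
$$N(D)=K\sum_{(X_1,X_2,X_3)}\ \prod_{i=1}^7h_i(X(a_i)),\tag{5}$$
where $h_i(X(a_i))$ is the number of $Z\in\bigoplus_{t\ge s+2}\mathrm{Hom}(V_s(a_i),V_t(a_i))$ with $X(a_i)+Z\in C_i$. Conjugation with block diagonal matrices shows that $h_i(X(a_i))$ depends only on $q$, $C_i$ and the isomorphism class of the diagram $V_0(a_i)\to V_1(a_i)\to V_2(a_i)\to V_3(a_i)$.

**Step 3: rank inequalities.** Let $\theta=X+Z$ at one point. As a map from blocks $0,1,2$ to blocks $1,2,3$ it is block triangular with diagonal blocks $X_1,X_2,X_3$. The map $\theta^2$, from blocks $0,1$ to blocks $2,3$, is block triangular with diagonal blocks $X_2X_1$, $X_3X_2$. The only block of $\theta^3$ is $X_3X_2X_1$. Hence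
$$\mathrm{rk}\,\theta\ge\sum_t\mathrm{rk}\,X_t,\quad\mathrm{rk}\,\theta^2\ge\mathrm{rk}\,X_2X_1+\mathrm{rk}\,X_3X_2,\quad\mathrm{rk}\,\theta^3=\mathrm{rk}\,X_3X_2X_1 .\tag{6}$$

**Step 4: the degrees of the determinants are used up.** Let $(X_t)$ contribute to (5). At $a_7$ the product $X_3X_2X_1$ has rank $2$, so all $X_t$ are invertible there and $\det X_t\not\equiv0$. Since $\deg V_t=-4,0,4,8$, each $\det X_t$ is a section of a line bundle of degree $4$. Put $c_t(i)=2-\mathrm{rk}\,X_t(a_i)$. A matrix of corank $c$ at $a_i$ has a determinant of order at least $c$, so $c_t(i)\le\mathrm{ord}_{a_i}\det X_t$ and $\sum_{i\le6}c_t(i)\le4$ for each $t$. From (6):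

* $i=1,2$: $6-(c_1+c_2+c_3)\le3$, so $c_1+c_2+c_3\ge3$. Also $X_2X_1=0=X_3X_2$, so $c_1+c_2\ge2$ and $c_2+c_3\ge2$.
* $i=3,4$: $X_3X_2X_1=0$, so $c_1+c_2+c_3\ge2$.
* $i=5,6$: $(2-c_1-c_2)+(2-c_2-c_3)\le2$, so $c_1+2c_2+c_3\ge2$, hence $c_1+c_2+c_3\ge1$.

The sum of all $c_t(i)$ is therefore at least $6+4+2=12$, and at most $3\cdot4=12$. So every lower bound on $c_1+c_2+c_3$ is an equality, $\sum_ic_t(i)=4$ for each $t$, $\mathrm{ord}_{a_i}\det X_t=c_t(i)$ for $i\le6$, and $\det X_t$ has no other zeros.

At $i=5,6$: the sum is $1$ and $c_1+2c_2+c_3\ge2$, so $(c_1,c_2,c_3)=(0,1,0)$. At $i=1,2$: the sum is $3$, so $c_1=3-(c_2+c_3)\le1$ and likewise $c_3\le1$, hence $c_2\ge1$. Now $\sum_ic_2(i)=4$, where $i=5,6$ contribute $2$ and $i=1,2$ at least $1$ each. So $c_2=1$ at $i=1,2$, giving $(1,1,1)$ there, and $c_2=0$ at $i=3,4$. Finally $\sum_ic_1(i)=4$ gives $c_1(3)+c_1(4)=2$, and $c_1+c_3=2$ at each of $a_3,a_4$. So one of two cases holds: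

* (i) $(c_1,c_2,c_3)=(1,0,1)$ at both $a_3$ and $a_4$;
* (ii) it is $(2,0,0)$ at one of $a_3,a_4$ and $(0,0,2)$ at the other.

**Step 5: triples as chains of lattices.** A lattice is a rank $2$ locally free subsheaf of the constant sheaf given by the generic fibre of $V_1=\mathcal O^2$. For instance, the sheaf spanned near $a_i$ by $\pi^{-1}e_1,e_2$, where $e_1,e_2$ is the standard basis and $\pi$ is a local parameter at $a_i$, and equal to $\mathcal O^2$ elsewhere, is $\mathcal O(a_i)\oplus\mathcal O$. Put
$$\Lambda_0=X_1(V_0)\ \subseteq\ V_1\ \subseteq\ \Lambda_2=X_2^{-1}(V_2)\ \subseteq\ \Lambda_3=(X_3X_2)^{-1}(V_3).$$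
Triples $(X_t)$ with $\det X_t\not\equiv0$ correspond bijectively to such chains with isomorphisms $\alpha_0:V_0\cong\Lambda_0$, $\alpha_2:\Lambda_2\cong V_2$, $\alpha_3:\Lambda_3\cong V_3$. From the chain one recovers $X_1$ as $\alpha_0$ followed by inclusion, $X_2=\alpha_2|_{V_1}$, and $X_3=\alpha_3|_{\Lambda_2}\circ\alpha_2^{-1}$.

Let $\widetilde W_i$ be a lift of the line $W_i$ to a direct summand of $\mathcal O^2$ near $a_i$. For $i\in S$, near $a_i$,
$$F_S(W)=\widetilde W_i+\pi V_1,\qquad F_S(W)(a_i)=\pi^{-1}\widetilde W_i+V_1 .$$

**Step 6: a triple of type (i) produces six lines.** Put $W_i=\mathrm{im}\,X_1(a_i)$ for $i\le4$ and $W_i=\ker X_2(a_i)$ for $i=5,6$; all ranks involved are $1$.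

*The lattice $\Lambda_0$.* It is contained in $F_{1234}(W)$, and both have colength $4$ in $V_1$. So $\Lambda_0=F_{1234}(W)$.

*The lattice $\Lambda_2$.* At $a_1,a_2$ we have $X_2X_1=0$ and both ranks are $1$, so $\ker X_2(a_i)=W_i$. At $a_1,a_2,a_5,a_6$ the map $X_2$ sends $\widetilde W_i$ into $\pi V_2$, so $\Lambda_2\supseteq\pi^{-1}\widetilde W_i+V_1$. The length of $\Lambda_2/V_1$ there is $\mathrm{ord}\det X_2=1$, so equality holds. Elsewhere $X_2$ is invertible and $\Lambda_2=V_1$. So $\Lambda_2=F_{1256}(W)(a_1+a_2+a_5+a_6)$.

*The lattice $\Lambda_3$.* At $a_1,a_2$: $X_3X_2=0$, so $\Lambda_3\supseteq\pi^{-1}V_1$, with equality since $\Lambda_3/V_1$ has length $\mathrm{ord}\det(X_3X_2)=2$. At $a_3,a_4$: $X_2$ is invertible, $X_3X_2$ has corank $1$ and determinant of order $1$, and $X_3X_2X_1=0$ gives $\ker(X_3X_2)(a_i)=W_i$; so $\Lambda_3=\pi^{-1}\widetilde W_i+V_1$. At $a_5,a_6$: $X_3$ is invertible, so $\Lambda_3=\Lambda_2=\pi^{-1}\widetilde W_i+V_1$. Elsewhere $\Lambda_3=V_1$. Hence $\Lambda_3=F_{3456}(W)(a_1+\dots+a_6)$.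

Since $\Lambda_0\cong V_0$, $\Lambda_2\cong V_2$, $\Lambda_3\cong V_3$, we get $F_{1234}(W)\cong V_0$, $F_{1256}(W)(4)\cong V_2$, $F_{3456}(W)(6)\cong V_3$. Each of these says $F_S(W)\cong\mathcal O(-1)\oplus\mathcal O(-3)$. This is (3).

**Step 7: six lines produce triples of type (i).** Let $W$ satisfy (3), and define $\Lambda_0,\Lambda_2,\Lambda_3$ by the formulas of Step 6. Take a local basis $e_1,e_2$ of $V_1$ at $a_i$ with $e_1$ spanning $\widetilde W_i$. The lattices $\Lambda_0,V_1,\Lambda_2,\Lambda_3$ are spanned by $\pi^xe_1,\pi^ye_2$ with the following exponents, and in these bases the inclusions, hence the $X_t$, are as in the last three columns.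

| points | $x$ | $y$ | $X_1$ | $X_2$ | $X_3$ |
|---|---|---|---|---|---|
| $a_1,a_2$ | $0,0,-1,-1$ | $1,0,0,-1$ | $\mathrm{diag}(1,\pi)$ | $\mathrm{diag}(\pi,1)$ | $\mathrm{diag}(1,\pi)$ |
| $a_3,a_4$ | $0,0,0,-1$ | $1,0,0,0$ | $\mathrm{diag}(1,\pi)$ | $1$ | $\mathrm{diag}(\pi,1)$ |
| $a_5,a_6$ | $0,0,-1,-1$ | $0,0,0,0$ | $1$ | $\mathrm{diag}(\pi,1)$ | $1$ |

The exponents never increase along the chain, so this is a chain of lattices; at all other points all $X_t$ are invertible. By (3) there are isomorphisms $V_0\cong\Lambda_0$, $\Lambda_2\cong V_2$, $\Lambda_3\cong V_3$, and any choice gives a triple whose diagram at $a_i$, $i\le7$, has a fixed isomorphism class. With $Z=0$ it lies in $C_i$: at $a_1,a_2$ we have $X_2X_1=X_3X_2=0$ and $\sum\mathrm{rk}\,X_t=3$; at $a_3,a_4$, $X_3X_2X_1=0$; at $a_5,a_6$, $\mathrm{rk}\,X_2X_1+\mathrm{rk}\,X_3X_2=2$; at $a_7$, $\mathrm{rk}\,X_3X_2X_1=2$. So the value $h_i>0$ depends only on $q$ and $i$. The triple is of type (i), and $W$ is recovered as $\mathrm{im}\,X_1(a_i)$ for $i\le4$ and $\ker X_2(a_i)$ for $i=5,6$.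

**Step 8: case (ii) does not occur.** Say $a_3$ has $(2,0,0)$ and $a_4$ has $(0,0,2)$; the other case is the same with $3,4$ exchanged. Put $W_i=\ker X_2(a_i)$ for $i=1,2,5,6$. As before, $\mathrm{im}\,X_1(a_i)=W_i$ for $i=1,2$. At $a_1,a_2$ the lattice $\Lambda_0$ is contained in $\widetilde W_i+\pi V_1$ and has colength $1$, so the two are equal. At $a_3$ the map $X_1$ vanishes and $\det X_1$ has order $2$, so $\Lambda_0=\pi V_1$. Elsewhere $\Lambda_0=V_1$. The lattice $\Lambda_2$ is computed as in Step 6. For $\Lambda_3$: at $a_1,a_2$ it is $\pi^{-1}V_1$ as in Step 6; at $a_4$ the map $X_3$ vanishes and $\det X_3$ has order $2$, so $\Lambda_3=\pi^{-1}\Lambda_2=\pi^{-1}V_1$; at $a_5,a_6$ it is $\Lambda_2=\pi^{-1}\widetilde W_i+V_1$; elsewhere, in particular at $a_3$, it is $V_1$. Therefore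
$$V_0\cong F_{12}(W)(-a_3),\quad V_2\cong F_{1256}(W)(a_1+a_2+a_5+a_6),\quad V_3\cong F_{56}(W)(a_1+a_2+a_4+a_5+a_6).$$
So $F_{12}(W)\cong V_0(1)=\mathcal O\oplus\mathcal O(-2)$ and $F_{56}(W)\cong V_3(-5)=\mathcal O\oplus\mathcal O(-2)$. Their constant sections show $W_1=W_2$ and $W_5=W_6$. Moreover $F_{1256}(W)\cong V_2(-4)=\mathcal O(-1)\oplus\mathcal O(-3)$ has no non-zero constant section, so $W_1\ne W_5$, but there is $0\ne s\in k^2\otimes H^0(\mathcal O(1))$ with $s(a_i)\in W_i$ for $i=1,2,5,6$. Modulo $W_1$, $s$ is a linear form that vanishes at $a_1$ and $a_2$, hence zero: $s\in W_1\otimes H^0(\mathcal O(1))$. In the same way $s\in W_5\otimes H^0(\mathcal O(1))$. As $W_1\cap W_5=0$, $s=0$, a contradiction.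

**Step 9: the count.** By Steps 4–8, the contributing triples are exactly those obtained from a $W$ with (3) and three isomorphisms, and each contributes $\prod_{i\le7}h_i$. So $N(D)=C(q)M(D)$ with
$$C(q)=K\,|\mathrm{Aut}\,V_0|\,|\mathrm{Aut}\,V_2|\,|\mathrm{Aut}\,V_3|\,\prod_{i\le7}h_i>0,$$
which depends only on $q$. $\square$

## 6. Geometrically indecomposable structures determine all structures

It remains to connect $N(D)$ with the numbers $\mathcal A$. Fix $q$ and $D=(a_1,\dots,a_{11})$, with rational points.

**Definition (class).** A class is $\alpha=(\mathbf m',\boldsymbol\nu)$ with $\mathbf m'\le\mathbf m$ and $\boldsymbol\nu=(\nu^1,\dots,\nu^{11})$, $\nu^i\in\mathbb Z_{\ge0}^8$, $|\nu^i|=|\mathbf m'|=:\mathrm{rk}\,\alpha$. An object of class $\alpha$ is a bundle isomorphic to $\mathcal E^{\mathbf b;\mathbf m'}$ with flags $E_{i0}\supseteq\dots\supseteq E_{i8}=0$ in the fibres at the $a_i$ and $\dim E_{i,j-1}/E_{ij}=\nu^i_j$.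

Zeros and arbitrary order of the entries are needed for direct sums. If a structure of type $(1,1)$ on a bundle of rank $2$ splits into two line bundles, the summand whose fibre is the given line has $\nu=(0,1,0,\dots)$, and the other has $\nu=(1,0,0,\dots)$.

Let $I(\alpha;q,D)$ be the number of isomorphism classes of objects of class $\alpha$ over $\mathbb F_q$, and $A(\alpha;q,D)$ the number of geometrically indecomposable ones. If all $\nu^i$ are partitions, then $A(\alpha;q,D)=\mathcal A(\mathbf m',\boldsymbol\nu;q,D)$. The special form of $\mathbf m$ enters through this remark: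
$$\text{if }d\ge2,\ \mathbf m''\ne0\text{ and }d\,\mathbf m''\le\mathbf m,\text{ then }d=2\text{ and }\mathbf m''=(0,0,0,0,1,0,0).\tag{7}$$
In (7) the bundle $\mathcal E^{\mathbf b;\mathbf m''}$ has rank one, and for a class of rank one there is exactly one object up to isomorphism over any field.

**Step 1: classes over $\mathbb F_q$ are the Frobenius-stable classes over $\overline k$.** Let $G=\mathrm{Aut}(\mathcal E^{\mathbf b;\mathbf m'})$ as an algebraic group, and let $X_\alpha$ be the product of the flag varieties at the $a_i$. $G$ is open in the affine space $\mathrm{End}(\mathcal E^{\mathbf b;\mathbf m'})$, hence connected. The stabilizer of a point of $X_\alpha$ is the unit group of the endomorphism algebra of the corresponding object, so it is open in an affine space and connected too. By Lang's theorem every orbit of $G(\overline k)$ on $X_\alpha(\overline k)$ that is stable under the Frobenius $F$ contains a $k$-point, and its $k$-points form one $G(k)$-orbit. So isomorphism classes over $\mathbb F_q$ correspond to $F$-stable isomorphism classes over $\overline k$.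

**Step 2: only $F$-fixed indecomposables occur.** Over $\overline k$ the objects form a Krull–Schmidt category. Indeed, Homs are finite-dimensional and idempotents split: a direct summand of a sum of $\mathcal O(b_i)$'s is such a sum, and the flags, being stable under the idempotent, split along. Let $\mathrm{Ind}_\beta$ be the set of isomorphism classes of indecomposables of class $\beta$ over $\overline k$. $F$ acts on it, since the bundle is defined over $k$ and the $a_i$ are rational, and its orbits are finite, since each object is defined over a finite field. By Step 1, $A(\beta;q,D)=\#\mathrm{Ind}_\beta^F$, and $I(\alpha;q,D)$ is the number of $F$-stable finite multisets of indecomposables of total class $\alpha$. Such a multiset is a union of $F$-orbits with multiplicities. An orbit of length $d$ in $\mathrm{Ind}_\beta$ contributes a multiple of $d\beta$. If $d\ge2$, then (7) gives $\mathrm{rk}\,\beta=1$, where $\mathrm{Ind}_\beta$ has one element, a contradiction. So all elements of the multiset are $F$-fixed, and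
$$I(\alpha;q,D)=\text{coefficient of }X^\alpha\text{ in }\prod_\beta(1-X^\beta)^{-A(\beta;q,D)} .\tag{8}$$

**Step 3: the order of the parts is irrelevant.** *Claim: $A(\alpha;q,D)$ does not change if the entries of each $\nu^i$ are permuted by some $\sigma_i\in\mathfrak S_8$.* For an endomorphism $h$ of a space of dimension $N$ let $\varphi_\nu(h)$ be the number of $h$-stable flags of type $\nu$. It is symmetric in the entries of $\nu$. To swap $\nu_j,\nu_{j+1}$, fix all members of the flag except $E_j$ and let $Q=E_{j-1}/E_{j+1}$. The number of stable subspaces of $Q$ of dimension $a$ equals the number of those of dimension $\dim Q-a$, because taking annihilators passes to the transpose, and a matrix is conjugate to its transpose. By Burnside's lemma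
$$I(\alpha;q,D)=\frac1{|G(k)|}\sum_{g\in G(k)}\ \prod_i\varphi_{\nu^i}(g(a_i)),\tag{9}$$
so $I(\sigma\alpha)=I(\alpha)$ for $\sigma=(\sigma_i)$. By (8), $I(\alpha)$ is $A(\alpha)$ plus an expression in the $A(\beta)$ with $\mathrm{rk}\,\beta<\mathrm{rk}\,\alpha$. For $\sigma\alpha$ the expression is the same with $\sigma\beta$ in place of $\beta$, since $\sigma$ acts linearly on classes and fixes $\mathbf m'$. Induction on the rank gives the claim.

**Conclusion of this section.** If $\mathcal A(\mathbf m',\boldsymbol\mu;q,\cdot)$ agrees for $D^\circ$ and $D^\bullet$ for all $0\ne\mathbf m'\le\mathbf m$ and all tuples of partitions, then by Step 3 all $A(\alpha;q,\cdot)$ agree, and by (8) $I(\alpha;q,D^\circ)=I(\alpha;q,D^\bullet)$ for all classes $\alpha$.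

## 7. Primary decomposition: from automorphisms to nilpotent endomorphisms

For a class $\alpha=(\mathbf m',\boldsymbol\nu)$ and a finite field $K\supseteq k$ put
$$U(\alpha;K,D)=\sum_\theta\prod_i\varphi_{\nu^i}(\theta(a_i)),$$
the sum over nilpotent $\theta\in\mathrm{End}(\mathcal E^{\mathbf b;\mathbf m'}_K)$, with flags counted over $K$. The purpose of this section is to recover $U(\alpha;k,D)$ from the numbers $I(\cdot;q,D)$.

**Step 1: decompose an automorphism.** Let $\mathcal E=\mathcal E^{\mathbf b;\mathbf m'}$ over $k$ and $g\in\mathrm{Aut}(\mathcal E)$. Factoring the minimal polynomial of $g$ gives idempotents in $k[g]$ and $\mathcal E=\bigoplus_p\mathcal E_p$, over monic irreducible $p\ne t$, with $p(g)$ nilpotent on $\mathcal E_p$. Put $d_p=\deg p$ and $K_p=k[t]/p$. If $\mathcal E_p\ne0$, then $k[g|_{\mathcal E_p}]\cong k[t]/p^e$ is a local algebra. As $p$ is separable, Hensel's lemma gives a unique root $s_p$ of $p$ in it congruent to $g$ modulo the radical. So $g|_{\mathcal E_p}=s_p+\theta_p$ with $\theta_p$ nilpotent and commuting with $s_p$. Letting $t$ act as $s_p$ makes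 $\mathcal E_p$ a $K_p\otimes\mathcal O$-module, that is, the direct image of a bundle $\mathcal F_p$ on $\mathbb P^1_{K_p}$. The direct image of $\mathcal O(b)$ is $\mathcal O(b)^{d_p}$, so $\mathcal F_p\cong\mathcal E^{\mathbf b;\mathbf m_p}_{K_p}$ with $\sum_pd_p\mathbf m_p=\mathbf m'$, and $\theta_p\in\mathrm{End}(\mathcal F_p)$.

**Step 2: the decomposition is a bijection.** Conversely, let a decomposition $\mathcal E=\bigoplus\mathcal E_p$ with $K_p$-structures and nilpotent $\theta_p\in\mathrm{End}(\mathcal F_p)$ be given. Put $g=\bigoplus_p(t+\theta_p)$. Since $p(t)=0$ in $K_p$, $p(t+\theta_p)$ is a multiple of $\theta_p$ in the commutative algebra $K_p[\theta_p]$, so it is nilpotent and $\mathcal E_p$ is the $p$-primary part of $g$. Since $p\ne t$, the class of $t$ in $K_p$ is non-zero and $g$ is invertible. It remains to see that the $s_p$ of Step 1 is the given action of $t$. Both are roots of $p$ in the local algebra $K_p[\theta_p]$, and both are congruent to $g$ modulo its radical. If $s,t$ are two such roots, then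
$$0=p(s)-p(t)=(s-t)\bigl(p'(t)+(s-t)(\cdots)\bigr),$$
the second factor is a unit, and $s=t$. So $g\leftrightarrow(\text{decomposition},\ K_p\text{-structures},\ (\theta_p))$ is a bijection.

**Step 3: count the decompositions.** For given $(\mathbf m_p)$ with $\sum d_p\mathbf m_p=\mathbf m'$ the group $\mathrm{Aut}\,\mathcal E$ acts transitively on the decompositions with $K_p$-structures: for two of them choose isomorphisms $\mathcal F_p\cong\mathcal F'_p$ and take the direct sum. The stabilizer is $\prod_p\mathrm{Aut}\,\mathcal F_p$. So there are $|\mathrm{Aut}\,\mathcal E|/\prod_p|\mathrm{Aut}\,\mathcal F_p|$ of them.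

**Step 4: stable flags split.** A $g(a_i)$-stable subspace of $\mathcal E(a_i)=\bigoplus_p\mathcal F_p(a_i)$ is the direct sum of its $p$-primary parts. These are stable under $s_p$, which is a polynomial in $g|_{\mathcal E_p}$, and hence under $\theta_p$. So a $g(a_i)$-stable flag is a direct sum of flags of $K_p$-subspaces of the $\mathcal F_p(a_i)$ stable under $\theta_p(a_i)$, and dimensions over $k$ are $d_p$ times dimensions over $K_p$. Inserting this and Step 3 into (9) gives
$$I(\alpha;q,D)=\sum_{(\beta_p):\ \sum d_p\beta_p=\alpha}\ \prod_p\frac{U(\beta_p;K_p,D)}{\bigl|\mathrm{Aut}\,\mathcal E^{\mathbf b;\mathbf m_{\beta_p}}_{K_p}\bigr|},\tag{10}$$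
where $\mathbf m_{\beta_p}$ is the first component of $\beta_p$, and $\beta_p=0$ contributes a factor $1$.

**Step 5: solve for $U(\alpha;k,D)$.** The terms of (10) with a single non-zero $\beta_p$ and $d_p=1$ belong to $p=t-x$, $x\in k^*$, and sum to $(q-1)\,U(\alpha;k,D)/|\mathrm{Aut}\,\mathcal E|$. In every other term, each non-zero $\beta_p$ with $d_p\ge2$ has rank one by (7), and then $U(\beta_p;K_p,D)=1$: the only nilpotent endomorphism of a line bundle is $0$, and there is one flag at each point. Each $\beta_p$ with $d_p=1$ in such a term has rank smaller than $\mathrm{rk}\,\alpha$. The orders of the automorphism groups do not depend on $D$. By induction on the rank, $U(\alpha;k,D)$ is determined by the numbers $I(\cdot;q,D)$, by a formula that does not depend on $D$.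

## 8. Flag counts separate Jordan types

The numbers $U$ weigh nilpotent $\theta$ by flag counts, while $N(D)$ uses indicator functions of conjugation invariant sets. The next lemma converts one into the other. For $N=2$: $\varphi_{(2)}=1$, and $\varphi_{(1,1)}$ is $q+1$ at $\theta=0$ and $1$ at a non-zero nilpotent $\theta$. So the indicator of $\{0\}$ is $(\varphi_{(1,1)}-\varphi_{(2)})/q$.

**Lemma 7.** On nilpotent $N\times N$ matrices over $k$, the functions $\varphi_\nu$, with $\nu$ running through the compositions of $N$ with positive parts, span all $GL_N(k)$-invariant functions, with coefficients that depend only on $q$ and $N$.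

*Proof.* **Step 1: marked steps can be removed.** For a set $T$ of indices let $\varphi_{\nu,T}(\theta)$ be the number of $\theta$-stable flags of type $\nu$ such that $\theta$ acts as $0$ on $E_{j-1}/E_j$ for all $j\in T$; call these steps marked. Let $\theta$ be nilpotent on a space $Q$ of dimension $r\ge1$, and let $s=\dim\ker\theta\ge1$. The $q$-binomial theorem gives
$$\sum_{j=0}^r(-1)^jq^{\binom j2}\,\#\{N'\subseteq Q:\dim N'=j,\ \theta N'=0\}=\sum_j(-1)^jq^{\binom j2}\binom sj_q=\prod_{i=0}^{s-1}(1-q^i)=0 .$$
The term $j=r$ is $(-1)^rq^{\binom r2}$ if $\theta=0$ on $Q$, and $0$ otherwise. So the condition "$\theta=0$ on $Q$" is expressed through the terms with $j<r$. Apply this to a marked step $Q=E_{i-1}/E_i$ of size $r$. A subspace $N'$ as above is $E'/E_i$ with $E_{i-1}\supseteq E'\supseteq E_i$, and it refines the step into an unmarked step of size $r-j>0$ followed by a marked step of size $j<r$ (no marked step if $j=0$). The total marked size drops. By induction on it, all $\varphi_{\nu,T}$ lie in the span of the $\varphi_{\nu'}$.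

**Step 2: a unitriangular system.** In particular the span contains $\psi_\mu$, for a partition $\mu$: the number of flags of type $\mu$ with $\theta E_{j-1}\subseteq E_j$ for all $j$. Let $\theta$ have Jordan type $\lambda$ and $\psi_\mu(\theta)\ne0$. Then $\theta^jE_0\subseteq E_j$, so $\dim\ker\theta^j\ge N-\dim E_j$, that is,
$$\lambda'_1+\dots+\lambda'_j\ge\mu_1+\dots+\mu_j\quad\text{for all }j,$$
where $\lambda'$ is the conjugate partition. If $\lambda'=\mu$, dimensions force $E_j=\theta^jE_0$, which is admissible, so $\psi_\mu(\theta)=1$. So the matrix of the values $\psi_\mu(\theta)$, indexed by $\mu$ and $\lambda'$, is unitriangular with respect to the dominance order. Nilpotent classes over $k$ are indexed by Jordan types, hence the $\psi_\mu$ form a basis of the invariant functions. All coefficients used depend only on $q$ and $N$. $\square$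

**Proposition 8.** Suppose $\mathcal A(\mathbf m',\boldsymbol\mu;q,D^\circ)=\mathcal A(\mathbf m',\boldsymbol\mu;q,D^\bullet)$ for all $0\ne\mathbf m'\le\mathbf m$ and all $\boldsymbol\mu$. Then, for any conjugation invariant sets $C_1,\dots,C_{11}$ of nilpotent $8\times8$ matrices over $\mathbb F_q$, the number $N(D)$ of §5 is the same for $D=D^\circ$ and $D=D^\bullet$.

*Proof.* By Lemma 7 with $N=8$, the indicator function of $C_i$ is a combination of functions $\varphi_\nu$ with coefficients independent of $D$. A composition of $8$ with positive parts has at most $8$ parts, so padded with zeros it is one of the $\nu$ allowed in §6. If $\theta$ is nilpotent, so is each $\theta(a_i)$. Expanding $\prod_i1_{C_i}(\theta(a_i))$ and summing over nilpotent $\theta$ writes $N(D)$ as a combination, with coefficients independent of $D$, of numbers $U((\mathbf m,\boldsymbol\nu);k,D)$. These are determined by the $I(\cdot;q,D)$ through a formula independent of $D$ (§7), and the $I(\cdot;q,D)$ agree for $D^\circ$ and $D^\bullet$ (§6). $\square$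

## 9. The involution $z\mapsto c/z$ and the proof of Theorem A

Take the sets $C_i$ of §5. Both $D^\circ$ and $D^\bullet$ are already normalized as in Step 1 of Proposition 5, with $a_1=0$, $a_2=\infty$, $a_3=1$, $a_4=c$, $a_5=d$.

For $D^\circ$ the sixth point is $c/d$, and
$$g_{56}=X^2-\bigl(d+\tfrac cd\bigr)XY+cY^2,\qquad g_{56}-g_{34}\in k\,XY .$$
So $\varepsilon(D^\circ)=0$ and $M(D^\circ)=q^3-q$; the three pairs are exchanged by $z\mapsto c/z$. For $D^\bullet$ the sixth point is $e\ne c/d$, so $de\ne c$, $\varepsilon(D^\bullet)=1$ and $M(D^\bullet)=2(q^3-q)$. By Proposition 6,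
$$N(D^\bullet)=2\,N(D^\circ)>0 .$$
If all numbers $\mathcal A(\mathbf m',\boldsymbol\mu;q,\cdot)$ agreed for $D^\circ$ and $D^\bullet$, then Proposition 8 would give $N(D^\circ)=N(D^\bullet)$. So they do not all agree, which is Theorem A. By the Corollary in §3, the conjecture is false. $\blacksquare$
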